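# A maximal Banach ideal whose conjugate is not left-accessible

## 1. Convergent sequences that climb a chain of finite dimensional subspaces

Let $W$ be a separable Banach space, and let $G_1\subseteq G_2\subseteq\cdots$ be finite dimensional subspaces of $W$ whose union is dense in $W$. These notes turn on the space
$$Y=\{(x_k)_{k\ge1}: x_k\in G_k,\ (x_k)\text{ converges in }W\},\qquad \|(x_k)\|=\sup_k\|x_k\|,$$
together with three families of maps: the limit map $q:Y\to W$, $q((x_k))=\lim x_k$; the coordinate maps $p_m:Y\to G_m$, $p_m((x_k))=x_m$; and the freezing maps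
$$u_m:Y\to Y,\qquad u_m((x_k))=(x_1,\dots,x_{m-1},x_m,x_m,x_m,\dots).$$
The map $u_m$ is well defined because $x_m\in G_m\subseteq G_k$ for $k\ge m$.

Notation: $j_X:X\to X''$ is the canonical embedding of a Banach space $X$ into its bidual, $J_M^X:M\to X$ is the inclusion of a subspace, $Q_L^X:X\to X/L$ is the quotient map by a closed subspace $L$. We drop superscripts when they are clear. Scalars are $\mathbb K$.

**Example.** Take $W=\mathbb K$ and $G_k=\mathbb K$ for all $k$. Then $Y=c$, the space of convergent scalar sequences, and $q=\lim$. Each $f\in c'$ has a unique form $f(x)=a\lim x_k+\sum_k b_kx_k$ with $a\in\mathbb K$ and $b\in\ell_1$, and $\|f\|=|a|+\sum|b_k|$. The functional $\sigma(1):f\mapsto a$ is a norm one element of $c''$. It is not in $c$: an element $y\in c$ with $f(y)=a$ for all $f$ would have all coordinates $0$ and limit $1$. So in the bidual of $c$ there is a "pure limit", a sequence that is zero at every finite stage and still has limit $1$. The lemma says that for general $W$ there is a full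 copy of $W$ made of pure limits.

**Lemma 1.** (i) $Y$ is a separable Banach space; $u_m$ has finite rank, $\|u_m\|\le1$, and $u_my\to y$ for all $y\in Y$; $\|p_m\|\le1$, $\|q\|\le1$, and $qu_m=J_{G_m}^Wp_m$. In particular $Y$ has the metric approximation property.

(ii) There is $\sigma\in\mathfrak L(W,Y'')$ with $\|\sigma\|\le1$ and $q''\sigma=j_W$.

*Proof.* **Step 1: part (i).** A uniform limit of convergent sequences with $x_k\in G_k$ is again such a sequence, so $Y$ is closed in the $\ell_\infty$-sum of the $G_k$, hence complete. The rank of $u_m$ is at most $\sum_{k\le m}\dim G_k$, and clearly $\|u_m\|\le 1$. A convergent sequence is Cauchy, so $\|u_mx-x\|=\sup_{k>m}\|x_m-x_k\|\to0$. Hence $Y$ is the closure of a countable union of finite dimensional spaces $u_m(Y)$, so it is separable; the $u_m$ are finite rank contractions tending pointwise, hence uniformly on compact sets, to the identity, which is the metric approximation property. The limit of $u_mx$ is $x_m$, which says $qu_m=J_{G_m}p_m$.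

**Step 2: $q$ is a metric quotient map, so $q'$ identifies $W'$ with the annihilator of $K=\ker q$.** The space $K$ consists of the null sequences in $Y$. If $\sup\|x_k\|<1$, the limit has norm $<1$. Conversely let $\|w\|<1$. Since the $G_k$ increase with dense union, $\mathrm{dist}(w,G_k)\to0$, so there are $z_k\in G_k$ with $z_k\to w$. For $k\ge k_0$ we have $\|z_k\|<1$. Put $x_k=z_k$ for $k\ge k_0$ and $x_k=0$ before. All $\|x_k\|$ are $<1$ and they converge to $\|w\|<1$, so $\sup_k\|x_k\|<1$. Thus $q$ maps the open unit ball of $Y$ onto that of $W$. Consequently $\|q'\psi\|=\sup_{\|y\|<1}|\psi(qy)|=\|\psi\|$ for $\psi\in W'$, and each functional vanishing on $K$ factors through $q$ as a bounded functional on $W$. So $q'$ is an isometry of $W'$ onto $K^\perp$.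

**Step 3: strip from each $f\in Y'$ the part that lives on the coordinates.** Let $f\in Y'$ and let $g_k\in G_k'$ be the restriction of $f$ to sequences supported at the $k$-th coordinate (these are in $Y$). Testing $f$ on finitely supported sequences with coordinates of norm $\le1$ gives $\sum_k\|g_k\|\le\|f\|$. So $g((x_k)):=\sum_kg_k(x_k)$ defines $g\in Y'$. The functional $h:=f-g$ vanishes on finitely supported sequences. These are dense in $K$, so $h\in K^\perp$.

We claim $\|h\|\le\|f\|$. Let $\|y\|\le1$ and let $y^{(m)}$ be $y$ with its first $m$ coordinates replaced by $0$. Then $y-y^{(m)}$ is finitely supported, so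
$$h(y)=h(y^{(m)})=f(y^{(m)})-g(y^{(m)}),\qquad |f(y^{(m)})|\le\|f\|,\qquad |g(y^{(m)})|\le\sum_{k>m}\|g_k\|\to0 .$$
Hence $|h(y)|\le\|f\|$.

**Step 4: define $\sigma$.** By Step 2 there is a unique $\Pi f\in W'$ with $q'(\Pi f)=h$. The map $\Pi:Y'\to W'$ is linear and $\|\Pi f\|=\|h\|\le\|f\|$. If $f=q'\psi$, then $f\in K^\perp$, so all $g_k=0$, $h=f$ and $\Pi q'\psi=\psi$. Thus $\Pi q'=\mathrm{id}_{W'}$. Put $\sigma=\Pi'j_W:W\to Y''$. Then $\|\sigma\|\le1$ and $q''\sigma=(q')'\Pi'j_W=(\Pi q')'j_W=j_W$. $\square$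

We use (ii) in only one form. If $G$ is finite dimensional and $Q\in\mathfrak L(Y,G)$, write
$$\hat Q:=j_G^{-1}Q'':Y''\to G .$$
Then $\|\hat Q\|=\|Q\|$, $\hat Qj_Y=Q$, and $\widehat{SQ}=S\hat Q$ for $S\in\mathfrak L(G,H)$ with $\dim H<\infty$. For $\varrho\in\mathfrak L(W,G)$, Lemma 1(ii) gives $\widehat{\varrho q}\,\sigma=j_G^{-1}\varrho''q''\sigma=j_G^{-1}\varrho''j_W$, that is,
$$\widehat{\varrho q}\;\sigma=\varrho .\tag{1}$$

Here is what the construction is for. The space $Y$ approximates itself by the $u_m$, and $qu_m$ factors through $G_m$. So an operator $\varrho q$ on $Y$, when tested with maps $E\to Y$ from a finite dimensional space, shows only the restrictions of $\varrho$ to the finite dimensional spaces $G_m$. When it is tested with maps $E\to Y''$, formula (1) shows $\varrho$ on all of $W$. Suppose we measure operators by an ideal norm $\mathbf A$ which makes a map $E\to W$ much smaller than the same map regarded as a map into any finite dimensional subspace of $W$. Then $Y$ and $Y''$ disagree about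 the size of $\varrho q$. Whether such a disagreement can occur is what the question of the next section asks.

## 2. Left-accessibility of a conjugate ideal

$\mathfrak L$ denotes bounded operators and $\mathfrak F$ finite rank operators. For $x'\in X'$, $y\in Y$ let $x'\otimes y$ be the operator $x\mapsto x'(x)y$. The trace of $\sum x_i'\otimes x_i\in\mathfrak F(X,X)$ is $\sum x_i'(x_i)$. We use freely that $\mathrm{tr}(AB)=\mathrm{tr}(BA)$ when $A:X\to Y$ and $B:Y\to X$ are bounded and one of them has finite rank.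

**Definition (Banach ideal).** A Banach ideal $(\mathfrak B,\mathbf B)$, in the sense of Pietsch, assigns to each pair $X,Y$ a linear subspace $\mathfrak B(X,Y)\supseteq\mathfrak F(X,Y)$ of $\mathfrak L(X,Y)$ with a complete norm $\mathbf B$, such that $\mathbf B(\mathrm{id}_{\mathbb K})=1$ and $\mathbf B(BTD)\le\|B\|\,\mathbf B(T)\,\|D\|$ for bounded $B,D$.

Factoring through $\mathbb K$ one sees that $\|T\|\le\mathbf B(T)$ and $\mathbf B(x'\otimes y)=\|x'\|\|y\|$.

**Definition (maximal).** $(\mathfrak A,\mathbf A)$ is maximal if for all $X,Y$ an operator $T\in\mathfrak L(X,Y)$ lies in $\mathfrak A(X,Y)$ if and only if $\sup\mathbf A(Q_L^YTJ_M^X)<\infty$, the supremum over finite dimensional $M\subseteq X$ and finite codimensional $L\subseteq Y$, and then this supremum is $\mathbf A(T)$.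

For example $(\mathfrak L,\|\cdot\|)$ is maximal: for unit vectors $x\in X$, $y'\in Y'$ with $|\langle Tx,y'\rangle|$ close to $\|T\|$, take $M=\mathrm{span}\{x\}$ and $L=\ker y'$; then $\|Q_LTx\|=|\langle Tx,y'\rangle|$. Enlarging $M$ or shrinking $L$ increases $\mathbf A(Q_LTJ_M)$. So for maximal $\mathfrak A$
$$\mathbf A(T)=\sup_L\mathbf A(Q_LT)\ \text{ if }\dim X<\infty,\qquad \mathbf A(T)=\sup_M\mathbf A(TJ_M)\ \text{ if }\dim Y<\infty. \tag{2}$$

**Definition (conjugate ideal, Gordon–Lewis–Retherford).** $\mathfrak B^\Delta(X,Y)$ consists of all $T\in\mathfrak L(X,Y)$ with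
$$\mathbf B^\Delta(T)=\sup\{|\mathrm{tr}(TD)|:D\in\mathfrak F(Y,X),\ \mathbf B(D)\le1\}<\infty .$$
$(\mathfrak B^\Delta,\mathbf B^\Delta)$ is again a Banach ideal. By homogeneity $|\mathrm{tr}(TD)|\le\mathbf B^\Delta(T)\mathbf B(D)$.

For instance $\|\mathrm{id}_{\ell_2^n}\|=1$, but $\mathfrak L^\Delta$ gives $\mathrm{id}_{\ell_2^n}$ the norm $\sup\{|\mathrm{tr}D|:\|D\|\le1\}=n$. If $E,G$ are finite dimensional, $\mathbf A^\Delta$ on $\mathfrak L(G,E)$ is by definition the dual norm of $\mathbf A$ on $\mathfrak L(E,G)$ under the trace pairing. So by Hahn–Banach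
$$\mathbf A(T)=\sup\{|\mathrm{tr}(ST)|:S\in\mathfrak L(G,E),\ \mathbf A^\Delta(S)\le1\}\qquad(T\in\mathfrak L(E,G)).\tag{3}$$

**Definition (accessible).** Let $(\mathfrak B,\mathbf B)$ be a Banach ideal. It is right-accessible if for all $E,Y$ with $\dim E<\infty$, all $T\in\mathfrak L(E,Y)$ and all $\varepsilon>0$ there are a finite dimensional $N\subseteq Y$ and $S\in\mathfrak L(E,N)$ with $T=J_NS$ and $\mathbf B(S)\le(1+\varepsilon)\mathbf B(T)$. It is left-accessible if for all $F,X$ with $\dim F<\infty$, all $T\in\mathfrak L(X,F)$ and all $\varepsilon>0$ there are a finite codimensional $L\subseteq X$ and $S\in\mathfrak L(X/L,F)$ with $T=SQ_L$ and $\mathbf B(S)\le(1+\varepsilon)\mathbf B(T)$.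

So the norm of an operator with one finite dimensional side should be visible on a finite dimensional piece of the other side. The ideal $(\mathfrak L,\|\cdot\|)$ has both properties: take $N=T(E)$, respectively $L=\ker T$; the norm does not change at all.

**Definition ($\mathfrak A$-LRP).** Let $\mathfrak A$ be a maximal Banach ideal. The principle of $\mathfrak A$-local reflexivity holds if for all $E,Y$ with $\dim E<\infty$, every finite dimensional $F\subseteq Y'$, every $\varepsilon>0$ and every $T\in\mathfrak L(E,Y'')$ there is $S\in\mathfrak L(E,Y)$ with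

(i) $\mathbf A(S)\le(1+\varepsilon)\mathbf A(T)$;

(ii) $\langle Sx,y'\rangle=\langle y',Tx\rangle$ for $(x,y')\in E\times F$;

(iii) $j_YSx=Tx$ for $x\in T^{-1}(j_Y(Y))$.

The classical principle of local reflexivity says: if $N\subseteq Y''$ and $F\subseteq Y'$ are finite dimensional and $\varepsilon>0$, there is $I:N\to Y$ with $\|I\|\le1+\varepsilon$, $\langle Iz,y'\rangle=\langle y',z\rangle$ for $z\in N$, $y'\in F$, and $j_YIz=z$ for $z\in N\cap j_Y(Y)$. With $N=T(E)$ it gives the $\mathfrak L$-LRP.

The question comes from Frank Oertel, "A Short Note on some open problems in the geometry of operator ideals", arXiv:0711.4132 (2007). There it is recorded that $\mathfrak A^\Delta$ is right-accessible for each maximal Banach ideal $\mathfrak A$, and that left-accessibility of $\mathfrak A^\Delta$ is equivalent to the $\mathfrak A$-LRP; it is asked whether $\mathfrak A^\Delta$ is always left-accessible. The answer is no.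

**Theorem A.** There are a maximal Banach ideal $(\mathfrak A,\mathbf A)$, a separable Banach space $Y$ with the metric approximation property, and a constant $C$, such that for every $n\in\mathbb N$ there are an $n$-dimensional $E$ and $R\in\mathfrak L(Y,E)$ with
$$\mathbf A^\Delta(R)\le\sqrt n ,\qquad \mathbf A^\Delta(S)\ge n/C\quad\text{whenever } R=SQ^Y_L,\ L\subseteq Y \text{ finite codimensional}.$$
Taking $n>C^2$ shows that $\mathfrak A^\Delta$ is not left-accessible. It is not left-accessible even with $1+\varepsilon$ replaced by any fixed constant, since $n/C\le\lambda\sqrt n$ cannot hold for all $n$.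

In Section 7 we prove Theorem B, which says exactly for which $\mathfrak A$ the conjugate is left-accessible and bounds the possible failure.

## 3. Trace duality on the right, and the bidual on the left

The smallest cases are harmless. If $Y$ is finite dimensional, take $L=\{0\}$. If $R=y'\otimes x$ has rank one, take $L=\ker y'$: then $R=(\tilde y'\otimes x)Q_L$ with $\|\tilde y'\|=\|y'\|$, and both operators have $\mathbf A^\Delta$-norm $\|y'\|\|x\|$. So one-dimensional $E$ causes no trouble. To go further we put accessibility into a form to which Hahn–Banach applies. For a Banach ideal $(\mathfrak B,\mathbf B)$ and $\dim E<\infty$ let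
$$\mathbf B_{\mathrm{sub}}(D)=\inf\{\mathbf B(S):D=J_N^WS,\ N\subseteq W\text{ finite dim.}\}\quad(D\in\mathfrak L(E,W)),$$
$$\mathbf B_{\mathrm{quo}}(D)=\inf\{\mathbf B(S):D=SQ_L^Y,\ L\subseteq Y\text{ finite codim.}\}\quad(D\in\mathfrak L(Y,E)).$$
Both are finite (take $N=D(E)$, $L=\ker D$) and dominate $\mathbf B$. Right-accessibility says $\mathbf B_{\mathrm{sub}}=\mathbf B$, left-accessibility says $\mathbf B_{\mathrm{quo}}=\mathbf B$.

**Lemma 2.** $\mathbf B_{\mathrm{sub}}$ and $\mathbf B_{\mathrm{quo}}$ are norms, and: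

(i) for each $T\in\mathfrak L(E,W)$ there is $R\in\mathfrak L(W,E)$ with $\mathrm{tr}(RT)=\mathbf B_{\mathrm{sub}}(T)$ and $|\mathrm{tr}(RJ_ND)|\le\mathbf B(D)$ for all finite dimensional $N\subseteq W$ and $D\in\mathfrak L(E,N)$;

(ii) for each $R\in\mathfrak L(Y,E)$ there is $T\in\mathfrak L(E,Y'')$ with $\mathrm{tr}(\hat RT)=\mathbf B_{\mathrm{quo}}(R)$ and $|\mathrm{tr}(S\hat Q_LT)|\le\mathbf B(S)$ for all finite codimensional $L\subseteq Y$ and $S\in\mathfrak L(Y/L,E)$.

*Proof.* **Step 1: the norm properties.** Homogeneity is clear, and definiteness follows from $\mathbf B_{\mathrm{sub}},\mathbf B_{\mathrm{quo}}\ge\mathbf B\ge\|\cdot\|$. For the triangle inequality let $D_i=J_{N_i}S_i$. Regard $S_1,S_2$ as operators into $N_1+N_2$; their $\mathbf B$-norms do not grow, and their sum factors $D_1+D_2$. For $D_i=S_iQ_{L_i}$ use $L_1\cap L_2$ and the canonical contractions $Y/(L_1\cap L_2)\to Y/L_i$. Moreover $\mathbf B_{\mathrm{sub}}(x'\otimes w)\le\|x'\|\|w\|$ (use $N=\mathrm{span}\{w\}$) and $\mathbf B_{\mathrm{quo}}(y'\otimes x)\le\|y'\|\|x\|$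 (use $L=\ker y'$).

**Step 2: represent the norming functionals.** (i) By Hahn–Banach there is a functional $\varphi$ on $\mathfrak L(E,W)$ with $|\varphi|\le\mathbf B_{\mathrm{sub}}$ and $\varphi(T)=\mathbf B_{\mathrm{sub}}(T)$. The form $(x',w)\mapsto\varphi(x'\otimes w)$ is bilinear and bounded by $\|x'\|\|w\|$. Since $E''=E$, there is $R\in\mathfrak L(W,E)$ with $x'(Rw)=\varphi(x'\otimes w)$. As $\mathrm{tr}(R(x'\otimes w))=x'(Rw)$ and each $D\in\mathfrak L(E,W)$ is a sum of such rank one operators, $\varphi(D)=\mathrm{tr}(RD)$ for all $D$. Finally $|\varphi(J_ND)|\le\mathbf B_{\mathrm{sub}}(J_ND)\le\mathbf B(D)$.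

(ii) Choose $\varphi$ on $\mathfrak L(Y,E)$ with $|\varphi|\le\mathbf B_{\mathrm{quo}}$ and $\varphi(R)=\mathbf B_{\mathrm{quo}}(R)$. Now $(x,y')\mapsto\varphi(y'\otimes x)$ is bounded and bilinear on $E\times Y'$, so there is $T\in\mathfrak L(E,Y'')$ with $\langle Tx,y'\rangle=\varphi(y'\otimes x)$. For $D=y'\otimes x$ we have $\hat Dz=\langle z,y'\rangle x$ and $\mathrm{tr}(\hat DT)=\langle Tx,y'\rangle$. Hence $\varphi(D)=\mathrm{tr}(\hat DT)$ for all $D\in\mathfrak L(Y,E)$. With $D=SQ_L$ and $\hat D=S\hat Q_L$ the estimate is $|\varphi(SQ_L)|\le\mathbf B_{\mathrm{quo}}(SQ_L)\le\mathbf B(S)$. $\square$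

**Proposition 3.** If $\mathfrak A$ is a maximal Banach ideal, $\mathfrak A^\Delta$ is right-accessible.

*Proof.* This is the recorded fact; we prove it because the left case will be modeled on it. Let $T\in\mathfrak L(E,Y)$ and take $R\in\mathfrak L(Y,E)$ from Lemma 2(i) for $\mathfrak B=\mathfrak A^\Delta$. For finite dimensional $N\subseteq Y$ we have $|\mathrm{tr}(RJ_ND)|\le\mathbf A^\Delta(D)$ for all $D\in\mathfrak L(E,N)$, so (3) gives $\mathbf A(RJ_N)\le1$. By (2), $\mathbf A(R)=\sup_N\mathbf A(RJ_N)\le1$. Hence $\mathbf A^\Delta_{\mathrm{sub}}(T)=\mathrm{tr}(TR)\le\mathbf A^\Delta(T)\mathbf A(R)\le\mathbf A^\Delta(T)$. $\square$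

The sensible first approach to the left case is to repeat this argument with Lemma 2(ii). The middle part survives, with some work.

**Lemma 4.** Let $\mathfrak A$ be maximal, $\dim E<\infty$.

(i) For $T\in\mathfrak L(E,Y'')$ we have $\mathbf A(T)=\sup_F\mathbf A(\rho_FT)$, where $F$ runs through the finite dimensional subspaces of $Y'$ and $\rho_F:Y''\to F'$ is restriction to $F$.

(ii) The operator $T$ of Lemma 2(ii) for $\mathfrak B=\mathfrak A^\Delta$ satisfies $\mathbf A(T)\le1$.

*Proof.* **Step 1: part (i).** Since $\|\rho_F\|\le1$, only "$\le$" needs proof. By (2) it suffices to bound $\mathbf A(Q_LT)$ for finite codimensional $L\subseteq Y''$. Here maximality offers quotients of $Y''$ that need not come from $Y'$; local reflexivity for the space $Y'$ repairs this. Apply it to the finite dimensional spaces $L^\perp=(Y''/L)'\subseteq Y'''=(Y')''$ and $T(E)\subseteq Y''=(Y')'$. It gives $I:L^\perp\to Y'$ with $\|I\|\le1+\varepsilon$ and $\langle y'',I\psi\rangle=\langle\psi,y''\rangle$ for $\psi\in L^\perp$,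 $y''\in T(E)$. Let $F=I(L^\perp)$ and let $I_0:L^\perp\to F$ be $I$ with restricted range. Then $I_0':F'\to(L^\perp)'=Y''/L$, and for $x\in E$, $\psi\in L^\perp$,
$$\langle I_0'\rho_FTx,\psi\rangle=\langle Tx,I\psi\rangle=\langle\psi,Tx\rangle=\langle\psi,Q_LTx\rangle .$$
So $Q_LT=I_0'\rho_FT$ and $\mathbf A(Q_LT)\le(1+\varepsilon)\mathbf A(\rho_FT)$. Let $\varepsilon\to0$.

**Step 2: part (ii).** Let $F\subseteq Y'$ be finite dimensional and $L=\{y\in Y:\langle y,y'\rangle=0\text{ for all }y'\in F\}$. Then $(Y/L)'=L^\perp=F$, because a finite dimensional subspace of $Y'$ is weak*-closed. Hence $Y/L=F'$ isometrically. Under this identification $Q_L'$ is the inclusion $F\to Y'$, so $\hat Q_L=\rho_F$. For $S\in\mathfrak L(F',E)$, Lemma 2(ii) gives $|\mathrm{tr}(S\rho_FT)|\le\mathbf A^\Delta(S)$. By (3), $\mathbf A(\rho_FT)\le1$. Now use (i). $\square$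

So for $R\in\mathfrak L(Y,E)$ we have $T:E\to Y''$ with $\mathbf A(T)\le1$ and $\mathbf A^\Delta_{\mathrm{quo}}(R)=\mathrm{tr}(\hat RT)$. To finish as in Proposition 3 we would need $|\mathrm{tr}(\hat RT)|\le\mathbf A^\Delta(R)\mathbf A(T)$. This is the point where the argument stops: $\mathbf A^\Delta(R)$ is the supremum of $|\mathrm{tr}(RD)|$ over $D:E\to Y$, and our $T$ goes into $Y''$. We have to move $T$ down to $Y$ and keep its trace against $R$. Write $R=\sum y_i'\otimes x_i$, $F=\mathrm{span}\{y_i'\}$, $N=T(E)\subseteq Y''$, $T=J_NT_0$, and use the classical $I:N\to Y$. Then $S=IT_0$ satisfies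
$$\mathrm{tr}(RS)=\sum_i\langle Sx_i,y_i'\rangle=\sum_i\langle Tx_i,y_i'\rangle=\mathrm{tr}(\hat RT),\qquad \mathbf A(S)\le(1+\varepsilon)\mathbf A(T_0).$$
For $\mathfrak A=\mathfrak L$ we have $\|T_0\|=\|T\|$, so $\mathfrak L^\Delta$ is left-accessible. In general we control $\mathbf A(T)$ and need $\mathbf A(T_0)$, or $\mathbf A$ of $T$ as a map into some larger finite dimensional $N$. What is missing is right-accessibility of $\mathfrak A$ itself, which maximality does not obviously give. We now look for an $\mathfrak A$ that lacks it badly, and then use the space $Y$ of Section 1 to show that the obstruction is real.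

## 4. A space on which traces of products are small

The ideal will be measured through a space $P$ with an unusual property. We need two notions. A space $X$ has cotype 2 if $\sum\|x_i\|^2\le c^2\,\mathrm{Average}_{\pm}\|\sum\pm x_i\|^2$ for some $c$ and all finite families; $\ell_2$ has it with $c=1$ by the parallelogram law, and $c_0$ does not, since $\|\sum_{i\le n}\pm e_i\|=1$. An operator $v:X\to Z$ is 2-summing if there is $c$ with
$$\sum_i\|vx_i\|^2\le c^2\sup_{\|x'\|\le1}\sum_i|x'(x_i)|^2$$
for all finite families; the least $c$ is $\pi_2(v)$. Absolutely summing is the same with exponent 1 in place of 2 (and $c$ in place of $c^2$); it implies 2-summing. The identity of $\ell_2$ is not 2-summing: the family $e_1,\dots,e_n$ gives $n\le c^2$.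

The following published results are used.

1. (G. Pisier, *Counterexamples to a conjecture of Grothendieck*, Acta Math. 151 (1983); also *Factorization of Linear Operators and Geometry of Banach Spaces*, CBMS 60, 1986, Ch. 10.) There is an infinite dimensional $P_0$ such that $P_0,P_0'$ have cotype 2 and every bounded $P_0\to\ell_2$ is absolutely summing, hence 2-summing.
2. (Pisier, Ann. Sci. ENS 13 (1980); CBMS 60, Ch. 4.) If $X'$ and $Z$ have cotype 2, there is $C_1$ such that every $U\in\mathfrak F(X,Z)$ factors as $U=\beta\alpha$ through a Hilbert space with $\|\alpha\|\|\beta\|\le C_1\|U\|$.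
3. (Kadec–Snobar.) Every $n$-dimensional subspace of a Banach space is the range of a projection of norm $\le\sqrt n$.
4. (Sims–Yost, Proc. Edinburgh Math. Soc. 32 (1989); also Heinrich–Mankiewicz.) Every separable subspace of a Banach space $X$ lies in a separable closed subspace $M$ admitting a linear $e:M'\to X'$ with $(ef)|_M=f$ and $\|ef\|=\|f\|$.

**Lemma 5.** There are a separable infinite dimensional Banach space $P$ and a constant $C$ with
$$|\mathrm{tr}(US)|\le C\,\|U\|\,\|S\|\qquad\text{for all }U,S\in\mathfrak F(P,P).\tag{4}$$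

Before the proof, see what (4) says. If $U=S$ is a projection of rank $n$, the trace is $n$, so $\|U\|\ge\sqrt{n/C}$. Thus (4) fails in $\ell_2$, and in $P$ every $n$-dimensional subspace is complemented as badly as Kadec–Snobar permits, up to a constant.

*Proof.* **Step 1: the inequality on $P_0$.** The space of 2-summing operators $P_0\to\ell_2$ is complete under $\pi_2\ge\|\cdot\|$ and by result 1 equals $\mathfrak L(P_0,\ell_2)$. So by the closed graph theorem $\pi_2(v)\le C_2\|v\|$ for some $C_2$, and the same holds for operators into finite dimensional Hilbert spaces.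

Let $U,S\in\mathfrak F(P_0,P_0)$. By result 2, $U=\beta\alpha$ through $H$ and $S=\delta\gamma$ through $H_1$, with $\|\alpha\|\|\beta\|\le C_1\|U\|$, $\|\gamma\|\|\delta\|\le C_1\|S\|$. We may take $H$ finite dimensional: replace it by $\overline{\alpha(P_0)}$, on which $\beta$ takes values in the finite dimensional space $U(P_0)$; then replace it by the finite dimensional space $(\ker\beta)^\perp$ and $\alpha$ by its orthogonal projection to it. Likewise $H_1$. For an orthonormal basis $(e_i)$ of $H_1$ and $\|x'\|\le1$ we have $\sum_i|x'(\delta e_i)|^2=\|\delta'x'\|^2\le\|\delta\|^2$. Hence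
$$\|\alpha\delta\|_{HS}^2=\sum_i\|\alpha\delta e_i\|^2\le\pi_2(\alpha)^2\|\delta\|^2\le C_2^2\|\alpha\|^2\|\delta\|^2 ,$$
and in the same way $\|\gamma\beta\|_{HS}\le C_2\|\gamma\|\|\beta\|$. By the Cauchy–Schwarz inequality for Hilbert–Schmidt norms,
$$|\mathrm{tr}(US)|=|\mathrm{tr}(\beta\alpha\delta\gamma)|=|\mathrm{tr}(\alpha\delta\,\gamma\beta)|\le\|\alpha\delta\|_{HS}\|\gamma\beta\|_{HS}\le C_1^2C_2^2\|U\|\|S\| .$$

**Step 2: make the space separable.** By result 4 choose a separable infinite dimensional closed $P\subseteq P_0$ and $e:P'\to P_0'$. For $U=\sum m_i'\otimes m_i\in\mathfrak F(P,P)$ put $U^e=\sum e(m_i')\otimes m_i\in\mathfrak F(P_0,P_0)$; this does not depend on the representation as $e$ is linear. Then $U^e(P_0)\subseteq P$, $U^e|_P=U$, and for $x\in P_0$, $x'\in P_0'$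
$$\langle U^ex,x'\rangle=\Big\langle e\Big(\sum x'(m_i)m_i'\Big),x\Big\rangle=\langle e(U'(x'|_P)),x\rangle ,$$
so $\|U^e\|\le\|U\|$. The operator $U^eS^e$ has range in $P$ and restricts to $US$ on $P$, so the two have the same trace. Hence $|\mathrm{tr}(US)|=|\mathrm{tr}(U^eS^e)|\le C\|U\|\|S\|$ with $C=C_1^2C_2^2$.

**Step 3: both scalar fields.** Suppose $P_0$ is real and complex scalars are wanted. Let $P_{\mathbb C}=P\oplus iP$ with the norm $\|x+iy\|=\sup_\theta\|x\cos\theta+y\sin\theta\|$. A finite rank $U$ on $P_{\mathbb C}$ acts on $x\in P$ as $Ux=U_1x+iU_2x$ with real finite rank $U_j$ on $P$, $\|U_j\|\le\|U\|$. Expanding $\mathrm{tr}((U_1+iU_2)(S_1+iS_2))$ into four real traces gives (4) with $4C$. Suppose instead $P_0$ is complex and real scalars are wanted. The underlying real space and its dual still have cotype 2. A real operator $v:P_0\to\ell_2$ is the real part of $w(x)=v(x)-iv(ix)$, which is complex linear into complex $\ell_2$, hence 2-summing. Since $|x'(x)|^2=|\mathrm{Re}\,x'(x)|^2+|\mathrm{Re}\,(ix')(x)|^2$,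
$$\sum\|vx_k\|^2\le\sum\|wx_k\|^2\le\pi_2(w)^2\sup_{\|x'\|\le1}\sum|x'(x_k)|^2\le2\pi_2(w)^2\sup_{\|x'\|\le1}\sum|\mathrm{Re}\,x'(x_k)|^2,$$
and the $\mathrm{Re}\,x'$ are the real functionals, with the same norms. So $v$ is 2-summing over $\mathbb R$, and Steps 1 and 2 apply to the underlying real space. $\square$

## 5. The ideal of traces seen from $P$

Fix $P$ and $C$ from Lemma 5. For $T\in\mathfrak L(X,Z)$ let
$$\mathbf A(T):=\sup\{|\mathrm{tr}(UTV)|:V\in\mathfrak F(P,X),\ U\in\mathfrak F(Z,P),\ \|U\|\le1,\ \|V\|\le1\},\tag{5}$$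
and $\mathfrak A(X,Z)=\{T:\mathbf A(T)<\infty\}$. We call such $U,V$ admissible.

**Lemma 6.** $(\mathfrak A,\mathbf A)$ is a maximal Banach ideal.

*Proof.* **Step 1: ideal axioms.** $\mathbf A$ is subadditive and absolutely homogeneous. With $V=p'\otimes x$ and $U=z'\otimes p$ we get $\mathrm{tr}(UTV)=\langle z',Tx\rangle\langle p',p\rangle$, so $\mathbf A(T)\ge\|T\|$. For $T=x'\otimes z$ and admissible $U,V$, $|\mathrm{tr}(UTV)|=|\langle V'x',Uz\rangle|\le\|x'\|\|z\|$. So finite rank operators lie in $\mathfrak A$, $\mathbf A(x'\otimes z)=\|x'\|\|z\|$, and $\mathbf A(\mathrm{id}_{\mathbb K})=1$. Since $\mathrm{tr}(U(BTD)V)=\mathrm{tr}((UB)T(DV))$ and $UB$, $DV$ have finite rank, $\mathbf A(BTD)\le\|B\|\mathbf A(T)\|D\|$.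

**Step 2: completeness.** An $\mathbf A$-Cauchy sequence $(T_k)$ converges in operator norm to some $T$. For fixed admissible $U$ and $V=\sum p_i'\otimes x_i$ the functional $T\mapsto\mathrm{tr}(UTV)=\sum p_i'(UTx_i)$ is norm continuous, so $|\mathrm{tr}(U(T-T_m)V)|\le\limsup_k\mathbf A(T_k-T_m)$. The right side does not depend on $U,V$, so $\mathbf A(T-T_m)\le\limsup_k\mathbf A(T_k-T_m)\to0$ as $m\to\infty$. In particular $T\in\mathfrak A$.

**Step 3: maximality.** Clearly $\mathbf A(Q_LTJ_M)\le\mathbf A(T)$. Given admissible $U,V$, put $M=V(P)$ and $L=\ker U$. Then $V=J_M\tilde V$ and $U=\tilde UQ_L$ with $\tilde U,\tilde V$ of finite rank and norm $\le1$, and $|\mathrm{tr}(UTV)|=|\mathrm{tr}(\tilde U(Q_LTJ_M)\tilde V)|\le\mathbf A(Q_LTJ_M)$. So $\mathbf A(T)=\sup_{M,L}\mathbf A(Q_LTJ_M)$ in $[0,\infty]$. $\square$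

This $\mathfrak A$ lacks right-accessibility in a strong sense. Let $E\subseteq P$ be $n$-dimensional with inclusion $J_E:E\to P$. For $V\in\mathfrak F(P,E)$, $U\in\mathfrak F(P,P)$ of norm $\le1$, the operator $J_EV$ is a finite rank contraction on $P$, so (4) gives $|\mathrm{tr}(UJ_EV)|\le C$. Thus
$$\mathbf A(J_E)\le C.\tag{6}$$
By result 3 there is $\varpi:P\to E$ with $\varpi J_E=\mathrm{id}_E$ and $\|\varpi\|\le\sqrt n$. Let $J_E=J_N^PS$ with $N\subseteq P$ finite dimensional. The pair $U=J_N^P$, $V=\varpi/\sqrt n$ is admissible for $S:E\to N$, and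
$$\mathbf A(S)\ge\tfrac1{\sqrt n}|\mathrm{tr}(J_NS\varpi)|=\tfrac1{\sqrt n}\,\mathrm{tr}(J_E\varpi)=\tfrac1{\sqrt n}\,\mathrm{tr}(\varpi J_E)=\sqrt n .$$
The reason is visible: the map $J_N$, of norm one on $N$, is an allowed test on $N$. On $P$ the tests must be finite rank contractions of $P$, and by (4) none of these does the same job.

## 6. Transfer to the conjugate: proof of Theorem A

Apply Section 1 with $W=P$. This gives $Y,q,u_m,\sigma$, and $Y$ does not depend on $n$; it is separable with the metric approximation property by Lemma 1. Fix $n$, an $n$-dimensional $E\subseteq P$, and $\varpi$ as above. Put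
$$R:=\varpi q\in\mathfrak L(Y,E),\qquad T:=\sigma J_E\in\mathfrak L(E,Y'').$$

**Step 1: seen from $Y$, the operator $R$ is small, $\mathbf A^\Delta(R)\le\sqrt n$.** Let $D\in\mathfrak L(E,Y)$ with $\mathbf A(D)\le1$. Since $\dim E<\infty$, $u_mD\to D$ in norm. So
$$\mathrm{tr}(RD)=\lim_m\mathrm{tr}(\varpi\,qu_mD)=\lim_m\mathrm{tr}\big((qu_m)\,D\,\varpi\big).$$
Here $qu_m\in\mathfrak F(Y,P)$ has norm $\le1$ and $\varpi\in\mathfrak F(P,E)$ has norm $\le\sqrt n$. By (5), $|\mathrm{tr}(RD)|\le\sqrt n\,\mathbf A(D)\le\sqrt n$. The approximation by $u_m$ is essential: $q$ itself has infinite rank and is no admissible test.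

**Step 2: from $Y''$ the whole inclusion $J_E$ is visible, and it is cheap.** By (6), $\mathbf A(T)\le\|\sigma\|\mathbf A(J_E)\le C$. By (1) with $\varrho=\varpi$,
$$\hat RT=\widehat{\varpi q}\,\sigma J_E=\varpi J_E=\mathrm{id}_E .\tag{7}$$

**Step 3: every factorization of $R$ is tested by $T$.** Let $R=SQ_L$ with $L\subseteq Y$ finite codimensional and $S\in\mathfrak L(Y/L,E)$. The operator $T_1:=\hat Q_LT:E\to Y/L$ satisfies $\mathbf A(T_1)\le\mathbf A(T)\le C$, and $ST_1=S\hat Q_LT=\hat RT=\mathrm{id}_E$. Since $T_1$ is an operator between finite dimensional spaces, it is an allowed test for $\mathbf A^\Delta(S)$: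
$$n=\mathrm{tr}(ST_1)\le\mathbf A^\Delta(S)\,\mathbf A(T_1)\le C\,\mathbf A^\Delta(S).$$
So $\mathbf A^\Delta(S)\ge n/C\ge(\sqrt n/C)\,\mathbf A^\Delta(R)$, with $R\ne0$. For $n>C^2$ this contradicts left-accessibility. $\blacksquare$

The $\mathfrak A$-LRP fails on the same data. We have $\mathbf A(T)\le C$. Suppose $S\in\mathfrak L(E,Y)$ satisfies (ii) of the LRP for $F=R'(E')$. Write $R=\sum y_i'\otimes x_i$ with $y_i'\in F$. Then
$$\mathrm{tr}(RS)=\sum\langle Sx_i,y_i'\rangle=\sum\langle y_i',Tx_i\rangle=\mathrm{tr}(\hat RT)=n,$$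
so $\mathbf A(S)\ge n/\mathbf A^\Delta(R)\ge\sqrt n$.

## 7. Left-accessibility of $\mathfrak A^\Delta$ is right-accessibility of $\mathfrak A$

Now let $(\mathfrak A,\mathbf A)$ be any maximal Banach ideal. Each constant below is the infimum of all $\lambda\ge1$ with the stated property, for all $E$ with $\dim E\le n$, all Banach spaces $W,Y$ and all $\varepsilon>0$:

* $r_n(\mathfrak A)$: every $T\in\mathfrak L(E,W)$ is $J_NS$ with $N\subseteq W$ finite dimensional and $\mathbf A(S)\le(1+\varepsilon)\lambda\mathbf A(T)$.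
* $l_n(\mathfrak A^\Delta)$: every $R\in\mathfrak L(Y,E)$ is $SQ_L$ with $L\subseteq Y$ finite codimensional and $\mathbf A^\Delta(S)\le(1+\varepsilon)\lambda\mathbf A^\Delta(R)$.
* $p_n(\mathfrak A)$: the $\mathfrak A$-LRP for $E$ with (i) replaced by $\mathbf A(S)\le(1+\varepsilon)\lambda\mathbf A(T)$.
* $w_n(\mathfrak A)$: the same as $p_n$, but without (iii).

Because of the factor $1+\varepsilon$, each infimum, if finite, itself has the property: given $\varepsilon$, use some $\lambda$ with the property and $\delta>0$ such that $(1+\delta)\lambda$ is at most $1+\varepsilon$ times the infimum. In the notation of Section 3, the properties for $r_n$ and $l_n$ say $\mathbf A_{\mathrm{sub}}\le\lambda\mathbf A$ and $\mathbf A^\Delta_{\mathrm{quo}}\le\lambda\mathbf A^\Delta$ for $\dim E\le n$.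

**Theorem B.** Let $(\mathfrak A,\mathbf A)$ be any maximal Banach ideal. Then $l_n(\mathfrak A^\Delta)=w_n(\mathfrak A)=p_n(\mathfrak A)=r_n(\mathfrak A)\le\sqrt n$ for all $n$. In particular, $\mathfrak A^\Delta$ is left-accessible $\iff$ the $\mathfrak A$-LRP holds $\iff$ $\mathfrak A$ is right-accessible. For the ideal of Theorem A the common constant is at least $\sqrt n/C$, so the order $\sqrt n$ is optimal.

*Proof.* The three properties in the equivalence say that all $l_n$, all $p_n$, all $r_n$ are $1$, respectively. The lower bound is Theorem A: there $n/C\le\mathbf A^\Delta(S)$ for every factorization of $R$, and $\mathbf A^\Delta(R)\le\sqrt n$, so $n/C\le(1+\varepsilon)l_n\sqrt n$. It remains to show $r_n\le\sqrt n$ and the cycle $w_n\le p_n\le r_n\le l_n\le w_n$. The inequality $w_n\le p_n$ is trivial.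

**Step 1: $r_n\le\sqrt n$, from projections.** Given $T\in\mathfrak L(E,W)$ put $N=T(E)$ and let $\rho:W\to N$ be a projection with $\|\rho\|\le\sqrt n$ (result 3). Then $T=J_N(\rho T)$ and $\mathbf A(\rho T)\le\sqrt n\,\mathbf A(T)$.

**Step 2: $p_n\le r_n$, because finite dimensional subspaces of $Y''$ can be moved into $Y$.** Let $T\in\mathfrak L(E,Y'')$, $F\subseteq Y'$ and $\varepsilon>0$ be given. Write $T=J_NS_0$ with $N\subseteq Y''$ finite dimensional and $\mathbf A(S_0)\le(1+\varepsilon)r_n\mathbf A(T)$. Take $I:N\to Y$ from classical local reflexivity for $N$, $F$, $\varepsilon$, and put $S=IS_0$. Then $\langle Sx,y'\rangle=\langle y',S_0x\rangle=\langle y',Tx\rangle$ for $y'\in F$, which is (ii). If $Tx\in j_Y(Y)$, then $S_0x=Tx\in N\cap j_Y(Y)$ and $j_YSx=j_YIS_0x=Tx$, which is (iii). Finally $\mathbf A(S)\le(1+\varepsilon)^2r_n\mathbf A(T)$, and $\varepsilon$ was arbitrary.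

**Step 3: $l_n\le w_n$, which completes the attempt of Section 3.** Let $R\in\mathfrak L(Y,E)$. By Lemma 2(ii) and Lemma 4(ii) there is $T\in\mathfrak L(E,Y'')$ with $\mathbf A(T)\le1$ and $\mathrm{tr}(\hat RT)=\mathbf A^\Delta_{\mathrm{quo}}(R)$. Write $R=\sum y_i'\otimes x_i$ and $F=\mathrm{span}\{y_i'\}$. For $\lambda>w_n$ there is $S\in\mathfrak L(E,Y)$ with $\mathbf A(S)\le\lambda$ and (ii) for $F$, so that $\mathrm{tr}(RS)=\sum\langle Sx_i,y_i'\rangle=\sum\langle y_i',Tx_i\rangle=\mathrm{tr}(\hat RT)$. Hence $\mathbf A^\Delta_{\mathrm{quo}}(R)=\mathrm{tr}(RS)\le\mathbf A^\Delta(R)\mathbf A(S)\le\lambda\mathbf A^\Delta(R)$, and $l_n\le\lambda$.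

**Step 4: for $r_n\le l_n$, reduce to separable targets.** Lemma 1 needs a separable $W$. Let $T\in\mathfrak L(E,W)$ with $W$ arbitrary. By result 4 choose a separable closed $W_0\supseteq T(E)$ and $e:W_0'\to W'$. Let $i:W_0\to W$ be the inclusion and $T=iT_0$. The danger is that $\mathbf A(T_0)>\mathbf A(T)$. For $w\in W_0$, $f\in W_0'$ we have $\langle e'j_Wiw,f\rangle=(ef)(w)=f(w)$, so $e'j_Wi=j_{W_0}$ and $\mathbf A(j_{W_0}T_0)=\mathbf A(e'j_WT)\le\mathbf A(T)$. For finite codimensional $L\subseteq W_0$, $Q_LT_0=\hat Q_Lj_{W_0}T_0$. So by (2)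
$$\mathbf A(T_0)=\sup_L\mathbf A(Q_LT_0)\le\mathbf A(j_{W_0}T_0)\le\mathbf A(T).$$
A factorization of $T_0$ through a finite dimensional $N\subseteq W_0$ is also one of $T$. Hence it suffices to bound $\mathbf A_{\mathrm{sub}}$ for separable $W$.

**Step 5: $r_n\le l_n$ for separable $W$, by the transfer of Section 6.** Let $T\in\mathfrak L(E,W)$, $W$ separable. Lemma 2(i) for $\mathfrak B=\mathfrak A$ gives $R\in\mathfrak L(W,E)$ with $\mathrm{tr}(RT)=\mathbf A_{\mathrm{sub}}(T)$ and $|\mathrm{tr}(RJ_ND)|\le\mathbf A(D)$ for $D\in\mathfrak L(E,N)$, that is, $\mathbf A^\Delta(RJ_N)\le1$ for every finite dimensional $N\subseteq W$. So $R$ is small on each finite dimensional subspace, and $Y$ should see just that. Take $Y,q,u_m,p_m,\sigma$ from Lemma 1 for $W$. For $D\in\mathfrak L(E,Y)$, using $u_mD\to D$ in norm and $qu_m=J_{G_m}p_m$,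
$$|\mathrm{tr}(RqD)|=\lim_m|\mathrm{tr}(Rqu_mD)|=\lim_m|\mathrm{tr}(RJ_{G_m}\,p_mD)|\le\limsup_m\mathbf A^\Delta(RJ_{G_m})\,\mathbf A(p_mD)\le\mathbf A(D).$$
Hence $\mathbf A^\Delta(Rq)\le1$.

Let $\lambda>l_n$ and write $Rq=SQ_L$ with $L\subseteq Y$ finite codimensional and $\mathbf A^\Delta(S)\le\lambda$. Put $T_1=\hat Q_L\sigma T:E\to Y/L$. Then $\mathbf A(T_1)\le\mathbf A(T)$, and by (1) with $\varrho=R$
$$ST_1=S\hat Q_L\sigma T=\widehat{Rq}\,\sigma T=RT .$$
Therefore
$$\mathbf A_{\mathrm{sub}}(T)=\mathrm{tr}(RT)=\mathrm{tr}(ST_1)\le\mathbf A^\Delta(S)\,\mathbf A(T_1)\le\lambda\,\mathbf A(T),$$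
so $r_n\le\lambda$ for every $\lambda>l_n$. This closes the cycle. $\blacksquare$
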